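\title{Automorphisms of the semigroup generated by a primitive group and a singular map}

\begin{abstract}
Let $G$ be a primitive permutation group on a finite set $X$ and let $t\colon X\to X$ be a map that is not a permutation. We consider the conjecture that every automorphism of the semigroup $\langle G,t\rangle$ is induced by conjugation by a permutation of $X$, and show that it is false: for $G=S_6\wr S_2$ acting on $\{1,\dots,6\}^2$ and $t\colon(x,y)\mapsto(x,x)$, the outer automorphism of $S_6$ gives an automorphism that is not induced. In general, the elements of minimal rank of $\langle G,t\rangle$ determine a primitive group $H$, and an automorphism of $\langle G,t\rangle$ is induced exactly when its class in $\operatorname{Out}(H)$ comes from a permutation normalizing $H$. The groups $H$ that occur in counterexamples are exactly the primitive groups with an automorphism not induced by their normalizer in the symmetric group, and $36$ is the least degree of a counterexample.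
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $X$ be a set with $n$ elements, let $T_n$ be the monoid of all maps $X\to X$ under composition, and let $S_n$ be its group of units, the symmetric group. Maps of $X$ act on the right, so $st$ means ``first $s$, then $t$''; automorphisms of groups and semigroups are written on the left. The \emph{rank} of $s\in T_n$ is the size of its image. For a subsemigroup $S\le T_n$, the normalizer $N_{S_n}(S)$ is the group of all $\sigma\in S_n$ with $\sigma^{-1}S\sigma=S$, and each such $\sigma$ gives an automorphism $s\mapsto\sigma^{-1}s\sigma$ of $S$. Automorphisms of this form are called \emph{induced}. If an automorphism of $S$ is conjugation by some $\sigma\in S_n$, then $\sigma$ lies in $N_{S_n}(S)$ automatically.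

An automorphism of $S$ sees only the multiplication table of $S$. To say that all automorphisms are induced is to say that every symmetry of the table comes from a relabeling of the points. There is one situation in which the points can be read off the table directly. Write $c_x$ for the constant map with value $x$.

\begin{lemma}\label{lem:constants}
If a subsemigroup $S\le T_n$ contains all constant maps, then every automorphism of $S$ is induced.
\end{lemma}

\begin{proof}
We have $sc_x=c_x$ for all $s\in S$. Conversely, if $z\in S$ satisfies $sz=z$ for all $s\in S$, then $z=c_xz$ is constant. So an automorphism $\varphi$ permutes the constants: $\varphi(c_x)=c_{x\sigma}$ with $\sigma\in S_n$. Applying $\varphi$ to $c_xs=c_{xs}$ gives $(x\sigma)\varphi(s)=(xs)\sigma$, that is, $\varphi(s)=\sigma^{-1}s\sigma$.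
\end{proof}

A group $G\le S_n$ is \emph{primitive} if it is transitive on $X$ and preserves no partition of $X$ other than the partition into singletons and the partition with one part. For $t\in T_n$ let $\langle G,t\rangle$ be the subsemigroup of $T_n$ generated by $G\cup\{t\}$. The following facts are quoted in \cite{AC}: if $G$ is primitive and $t\in T_n\setminus S_n$ has rank at least $n-4$ or at most $2$, then $\langle G,t\rangle$ contains all constant maps, so that Lemma~\ref{lem:constants} applies; and there are primitive groups $G$ and maps $t\in T_n\setminus S_n$ for which $\langle G,t\rangle$ does not contain the constant maps. The problem posed in \cite{AC} is whether the conclusion survives in general.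

\begin{quote}
\textbf{Conjecture.} Let $G\le S_n$ be primitive and let $t\in T_n\setminus S_n$. Then every automorphism of $\langle G,t\rangle$ is induced by an element of $N_{S_n}(\langle G,t\rangle)$.
\end{quote}

There is a reason to expect this. When there are no constants, the elements of minimal rank $r$ are the natural substitute: they form a set that every automorphism preserves, and primitivity forces them to separate the points of $X$. But for $r\ge2$ these elements carry a group acting on $r$ points, and an abstract automorphism of a permutation group need not respect its action. This is the only obstruction, and it does occur. Call a pair $(G,t)$ as in the Conjecture a \emph{counterexample of degree $n$} if $\langle G,t\rangle$ has an automorphism that is not induced.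

\begin{theorem}\label{thm:36}
Let $X=\{1,\dots,6\}^2$, let $G=S_6\wr S_2$ act on $X$ in the product action, and let $t\colon(x,y)\mapsto(x,x)$. Then $G$ is primitive, $t\notin S_{36}$, and $\langle G,t\rangle$ has an automorphism that is not induced by any element of $S_{36}$. So the Conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:least}
The Conjecture is true for all $n\le35$, so $36$ is the least degree of a counterexample. It is also true whenever the minimal rank of an element of $\langle G,t\rangle$ is at most $5$.
\end{theorem}

Theorem~\ref{thm:36} has a short direct proof, given in Section~\ref{sec:grid}. Section~\ref{sec:local} attaches to $\langle G,t\rangle$ a primitive group $H$ of degree $r$, the local group. Section~\ref{sec:criterion} decides in terms of $H$ which automorphisms are induced (Theorem~\ref{thm:criterion}) and determines the groups $H$ that occur in counterexamples (Theorem~\ref{thm:converse}). Sections~\ref{sec:reduction}--\ref{sec:35} prove Theorem~\ref{thm:least}; they rely on the lists of primitive groups of small degree in \cite[Appendix~B]{DM}.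

\section{Grids and the counterexample of degree $36$}\label{sec:grid}

Throughout the paper $A$ denotes a finite set with $|A|\ge2$. Let $H\le\operatorname{Sym}(A)$ and consider first the square grid $X=A\times A$. The group $G=H\wr S_2$ consists of the maps of the first two kinds below, and adjoining $t\colon(x,y)\mapsto(x,x)$ produces the other two:
\[
(x,y)\mapsto(xh,yk),\qquad (x,y)\mapsto(yh,xk),\qquad (x,y)\mapsto(xh,xk),\qquad (x,y)\mapsto(yh,yk),
\]
with $h,k\in H$. The maps of the last two kinds have rank $|A|$, so there are no constants. For $H=S_3$ this already happens with $G$ primitive: the stabilizer of a point has orbits of sizes $1,4,4$, so a part of an invariant partition has size $1$, $5$ or $9$, and $5$ does not divide $9$.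

Now multiply two of these maps. The map $(x,y)\mapsto(yh,xk)$ followed by $(x,y)\mapsto(xh',xk')$ is $(x,y)\mapsto(yhh',yhk')$. The kind of the product depends only on the kinds of the factors, and its two group entries are products in $H$. The action of $H$ on $A$ does not enter. Hence any automorphism $\beta$ of the abstract group $H$, applied to the entries $h,k$, is an automorphism of the semigroup. If $\beta$ is conjugation by a permutation $\rho$ of $A$, as is always the case for $S_3$, then this automorphism is conjugation by $(x,y)\mapsto(x\rho,y\rho)$. If $\beta$ does not respect the action on $A$, we shall see that no permutation of the grid induces it.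

We carry this out for $X=A^m$ with $m\ge2$, as needed in Section~\ref{sec:criterion}. Put $[m]=\{1,\dots,m\}$. For $h=(h_1,\dots,h_m)\in H^m$ and any map $\pi\colon[m]\to[m]$, written on the left, define $g_{h,\pi}\colon X\to X$ by
\[
(x\,g_{h,\pi})_i=x_{\pi(i)}h_i .
\]
The $i$-th coordinate of $x\,g_{h,\pi}$ changes when $x_{\pi(i)}$ changes and depends on no other coordinate of $x$. So the map $g_{h,\pi}$ determines $\pi$, and then $h$. From $(x\,g_{h,\pi}\,g_{k,\rho})_i=(x\,g_{h,\pi})_{\rho(i)}k_i=x_{\pi(\rho(i))}h_{\rho(i)}k_i$ we obtain
\begin{equation}\label{eq:product}
g_{h,\pi}\,g_{k,\rho}=g_{l,\pi\circ\rho},\qquad l_i=h_{\rho(i)}k_i .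
\end{equation}
The group $G=\{g_{h,\pi}:\pi\in S_m\}$ is the wreath product $H\wr S_m$ in its \emph{product action}. Let $t\colon(x_1,\dots,x_m)\mapsto(x_1,\dots,x_1)$; this is $g_{1,c_1}$, where $c_j$ is the constant map on $[m]$ with value $j$. We call $S=\langle G,t\rangle$ the \emph{grid semigroup} of $H$ and $m$.

\begin{lemma}\label{lem:grid}
Let $S$ be the grid semigroup of $H$ and $m$, and let $\beta\in\operatorname{Aut}(H)$.
\begin{itemize}
\item[(a)] $S=\{g_{h,\pi}: h\in H^m,\ \pi\in S_m \text{ or } \pi \text{ constant}\}$.
\item[(b)] The map $\Phi_\beta\colon g_{h,\pi}\mapsto g_{\beta(h),\pi}$, with $\beta(h)=(\beta(h_1),\dots,\beta(h_m))$, is an automorphism of $S$.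
\item[(c)] If $\Phi_\beta$ is conjugation by some $\sigma\in\operatorname{Sym}(X)$, then $\beta$ maps each point stabilizer $H_a$ $(a\in A)$ onto a point stabilizer of $H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set on the right contains $G$ and $t$, and it is closed under products by \eqref{eq:product}, because $\pi\circ\rho$ is constant as soon as $\pi$ or $\rho$ is. Conversely, if $\pi\in S_m$ and $\pi(1)=j$, then $g_{1,\pi}\,t\,g_{h,\mathrm{id}}=g_{h,c_j}$.

(b) The map $\Phi_\beta$ is a well-defined bijection of $S$, because $g_{h,\pi}$ determines $(h,\pi)$. It is multiplicative by \eqref{eq:product}, since $\beta(h_{\rho(i)}k_i)=\beta(h_{\rho(i)})\beta(k_i)$.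

(c) Let $D=\{g_{h,\mathrm{id}}:h\in H^m\}$, which we identify with $H^m$. Then $\sigma^{-1}D\sigma=\Phi_\beta(D)=D$. Let $x=(a,\dots,a)$ and $x\sigma=(b_1,\dots,b_m)$. Conjugation by $\sigma$ maps the stabilizer $D_x=(H_a)^m$ onto $D_{x\sigma}=H_{b_1}\times\dots\times H_{b_m}$, while $\Phi_\beta$ maps it onto $\beta(H_a)^m$. Comparing first coordinates gives $\beta(H_a)=H_{b_1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:36}]
Take $A=\{1,\dots,6\}$, $H=S_6$, $m=2$. The group $G$ is transitive on $X$, and the stabilizer of $(a,a)$ has three orbits: the point itself, the $10$ points with exactly one coordinate equal to $a$, and the remaining $25$ points. In a $G$-invariant partition, the part containing $(a,a)$ is fixed by this stabilizer, so it has $1$, $11$, $26$ or $36$ points. All parts have the same size, which divides $36$, so the size is $1$ or $36$. Thus $G$ is primitive. The map $t$ has rank $6$.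

Recall that $S_6$ has an outer automorphism $\beta$, and that $\beta$ maps transpositions to products of three disjoint transpositions. The stabilizer $H_a\cong S_5$ contains a transposition, so $\beta(H_a)$ contains an element without fixed points and is not a point stabilizer. By Lemma~\ref{lem:grid}(c), $\Phi_\beta$ is not conjugation by an element of $S_{36}$.
\end{proof}

\section{The minimal ideal and the local group}\label{sec:local}

In the grid, the group $H$ was put in by hand. We now recover such a group from any semigroup of the kind considered in the Conjecture. From here on $G\le S_n$ is primitive, $t\in T_n\setminus S_n$ and $S=\langle G,t\rangle$. Let $r$ be the minimal rank of an element of $S$, so that $r<n$, and let $K$ be the set of elements of $S$ of rank $r$. An \emph{ideal} of $S$ is a nonempty subset $J$ with $SJ\cup JS\subseteq J$. The rank of a product is at most the rank of each factor, so $K$ is an ideal. One consequence is used constantly: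
\begin{equation}\label{eq:inj}
\text{if $k\in K$ and $s\in S$, then $s$ is injective on the image of $k$,}
\end{equation}
because $ks$ has rank $r$. The set $K$ is defined through ranks, which an abstract automorphism has no reason to preserve. The first lemma describes $K$ by the multiplication alone.

\begin{lemma}\label{lem:ideal}
$K$ is contained in every ideal of $S$. Hence $K$ is the unique minimal ideal, and $\varphi(K)=K$ for all $\varphi\in\operatorname{Aut}(S)$.
\end{lemma}

\begin{proof}
Let $J$ be an ideal, $u\in J$, $s\in K$. The map $us$ sends the image of $s$ into itself, injectively by \eqref{eq:inj}, so some power $(us)^j$ with $j\ge1$ is the identity on the image of $s$. Then $s=s(us)^j\in J$.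
\end{proof}

An element $e$ is idempotent, $e^2=e$, exactly when it fixes every point of its image. If $s\in K$, then $s$ permutes its image by \eqref{eq:inj}, so some power of $s$ is an idempotent in $K$. Fix an idempotent $e\in K$ and put $A=Xe$, a set of $r$ points. (The case $r=1$ is allowed in this paragraph.) For $s\in S$, the element $ese$ lies in $K$, permutes $A$ by \eqref{eq:inj}, and is determined by its restriction to $A$, since $x(ese)=(xe)(ese)$. So $eSe=eKe$, and restriction to $A$ identifies $eSe$ with a subsemigroup of the finite group $\operatorname{Sym}(A)$, that is, with a subgroup $H\le\operatorname{Sym}(A)$ whose identity corresponds to $e$. We call $H$ the \emph{local group} of $S$ and write $H=eSe$.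

An automorphism of $S$ may move $e$ to another idempotent $e'\in K$, so we need to compare $eSe$ with $e'Se'$. A \emph{link} from $e$ to $e'$ is a pair $(u,v)$ with
\[
u\in eKe',\qquad v\in e'Ke,\qquad uv=e,\qquad vu=e'.
\]

\begin{lemma}\label{lem:link}
Let $e,e'\in K$ be idempotents, $A=Xe$, $A'=Xe'$. There is a link $(u,v)$ from $e$ to $e'$. The restriction $u|_A\colon A\to A'$ is a bijection with inverse $v|_{A'}$, and $y\mapsto uyv$ is an isomorphism $e'Se'\to eSe$. Another link changes this isomorphism by an inner automorphism of $eSe$.
\end{lemma}

\begin{proof}
Let $w$ be the inverse of $ee'e$ in the group $eSe$, and put $u=ee'$, $v=e'ew$. Then $uv=(ee'e)w=e$. Further $vu\in e'Se'$ and $(vu)^2=v(uv)u=veu=vu$, and the only idempotent of the group $e'Se'$ is $e'$. So $(u,v)$ is a link. As $e$ and $e'$ are the identity on $A$ and $A'$, the restrictions of $u$ and $v$ are mutually inverse. The map $y\mapsto uyv$ is multiplicative since $(uyv)(uy'v)=uye'y'v=uyy'v$, and $h\mapsto vhu$ is its inverse. If $(u_1,v_1)$ is another link, put $w_1=u_1v\in eSe$. Its inverse in $eSe$ is $uv_1$, because $u_1vuv_1=u_1e'v_1=e$. Then $w_1u=u_1$ and $vw_1^{-1}=v_1$, so $u_1yv_1=w_1(uyv)w_1^{-1}$.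
\end{proof}

On $A$, the element $uyv$ is $y$ transported along the bijection $u|_A$. So the local group does not depend on $e$, up to permutation isomorphism. Nothing so far has used primitivity.

\begin{example}\label{ex:grid}
Let $S$ be the grid semigroup of a group $H\le\operatorname{Sym}(A)$ and $m\ge2$. By Lemma~\ref{lem:grid}(a), the non-units are the maps $g_{h,c_j}\colon x\mapsto(x_jh_1,\dots,x_jh_m)$, all of rank $|A|$; they form $K$. Take $e=t$, whose image is the diagonal $\{(a,\dots,a):a\in A\}$. Then $t\,g_{h,\pi}\,t\colon x\mapsto(x_1h_1,\dots,x_1h_1)$, so $tSt$ acts on the diagonal as $H$ acts on $A$: the local group is $H$.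
\end{example}

Primitivity of $G$ enters through the next lemma. In both parts one builds a $G$-invariant equivalence relation on $X$ that is not universal and concludes that it is equality.

\begin{lemma}\label{lem:primitive}
Let $r\ge2$.
\begin{itemize}
\item[(a)] For every idempotent $e'\in K$, the set $Ke'$ separates the points of $X$: if $x\ne y$, then $xs\ne ys$ for some $s\in Ke'$.
\item[(b)] The local group $H$ is primitive on $A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $x\sim y$ if $xk=yk$ for all $k\in K$. This equivalence relation is $G$-invariant because $gK\subseteq K$ for $g\in G$, and it is not universal because $r\ge2$. So it is equality, and for $x\ne y$ there is $k\in K$ with $xk\ne yk$. By \eqref{eq:inj}, $xke'\ne yke'$.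

(b) If $a,b\in A$, choose $g\in G$ with $ag=b$; then $a(ege)=b$. So $H$ is transitive. Let $\Delta$ be an $H$-invariant equivalence relation on $A$ that is not universal. Put $x\approx y$ if $(xse,yse)\in\Delta$ for all $s\in S$. This is a $G$-invariant equivalence relation on $X$. It is not universal: take $s=1$ and $x,y\in A$ with $(x,y)\notin\Delta$. So it is equality. If $(a,b)\in\Delta$, then $ase=a(ese)$ and $bse=b(ese)$ are $\Delta$-related for every $s\in S$, so $a\approx b$ and $a=b$.
\end{proof}

Part (a) fails for imprimitive groups. Let $G$ be generated by $x\mapsto x+1$ on $\mathbb Z/4$, and let $t$ send $0,2$ to $0$ and $1,3$ to $1$. Both generators permute the two parity classes, so $r=2$, and every non-unit identifies $0$ with $2$.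

\section{Which automorphisms are induced}\label{sec:criterion}

Let $H\le\operatorname{Sym}(A)$ be transitive. An automorphism of $H$ is \emph{realized on $A$} if it has the form $h\mapsto\rho^{-1}h\rho$ with $\rho\in N_{\operatorname{Sym}(A)}(H)$. Inner automorphisms are realized, so being realized is a property of the class in $\operatorname{Out}(H)=\operatorname{Aut}(H)/\operatorname{Inn}(H)$; the realized classes form a subgroup $\operatorname{Out}_A(H)\le\operatorname{Out}(H)$. We call $H$ \emph{good} if every automorphism of $H$ is realized on $A$.

\begin{lemma}\label{lem:stabilizer}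
Let $H\le\operatorname{Sym}(A)$ be transitive and $a\in A$. An automorphism $\beta$ of $H$ is realized on $A$ if and only if $\beta(H_a)$ is a point stabilizer.
\end{lemma}

\begin{proof}
If $\beta$ is conjugation by $\rho$, then $\beta(H_a)=H_{a\rho}$. Conversely let $\beta(H_a)=H_b$. Then $ah=ah'$ if and only if $h'h^{-1}\in H_a$, if and only if $\beta(h')\beta(h)^{-1}\in H_b$, if and only if $b\beta(h)=b\beta(h')$. So $\rho\colon ah\mapsto b\beta(h)$ is a well-defined bijection of $A$, and $(xh)\rho=(x\rho)\beta(h)$ for all $x\in A$, $h\in H$.
\end{proof}

\begin{example}\label{ex:bad}
The following primitive groups are not good. (i) $S_6$ on $6$ points, by the proof of Theorem~\ref{thm:36}. (ii) $A_6$ on $6$ points: if the outer automorphism $\beta$ of $S_6$ mapped $(A_6)_a$ to $(A_6)_b$, it would map the normalizer $(S_6)_a$ of the first group in $S_6$ to the normalizer $(S_6)_b$ of the second. (iii) $\mathrm{PSL}(3,2)$ on the $7$ points of the Fano plane: inverse-transpose maps the stabilizer of a point to the stabilizer of a line, which has orbits of sizes $3$ and $4$ on points.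
\end{example}

Return to $S=\langle G,t\rangle$, with $K$, $e$, $A$, $H=eSe$ as in Section~\ref{sec:local}. Let $\varphi\in\operatorname{Aut}(S)$. By Lemma~\ref{lem:ideal}, $e'=\varphi(e)$ is an idempotent of $K$, and $\varphi$ maps $eSe$ isomorphically onto $e'Se'$. Choose a link $(u,v)$ from $e$ to $e'$ and come back along it:
\[
\beta_\varphi(h)=u\,\varphi(h)\,v\qquad(h\in H).
\]
By Lemma~\ref{lem:link}, $\beta_\varphi$ is an automorphism of $H$ whose class $\Theta(\varphi)\in\operatorname{Out}(H)$ does not depend on the link. The map $\Theta\colon\operatorname{Aut}(S)\to\operatorname{Out}(H)$ is a homomorphism. Indeed, if $(u_i,v_i)$ is a link from $e$ to $\varphi_i(e)$ for $i=1,2$, then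
\[
\beta_{\varphi_2}\bigl(\beta_{\varphi_1}(h)\bigr)=u_2\varphi_2(u_1)\cdot\varphi_2\varphi_1(h)\cdot\varphi_2(v_1)v_2 ,
\]
and $\bigl(u_2\varphi_2(u_1),\varphi_2(v_1)v_2\bigr)$ is a link from $e$ to $\varphi_2\varphi_1(e)$: the two products are $u_2\varphi_2(e)v_2=u_2v_2=e$ and $\varphi_2(v_1)\varphi_2(e)\varphi_2(u_1)=\varphi_2(v_1u_1)=\varphi_2\varphi_1(e)$.

\begin{theorem}\label{thm:criterion}
Let $G$ be primitive, $t\in T_n\setminus S_n$, $S=\langle G,t\rangle$, with minimal rank $r$ and local group $H\le\operatorname{Sym}(A)$. If $r=1$, every automorphism of $S$ is induced. If $r\ge2$, then $\varphi\in\operatorname{Aut}(S)$ is induced by an element of $N_{S_n}(S)$ if and only if $\Theta(\varphi)\in\operatorname{Out}_A(H)$. Hence the subgroup of induced automorphisms has index $[\operatorname{im}\Theta:\operatorname{im}\Theta\cap\operatorname{Out}_A(H)]$ in $\operatorname{Aut}(S)$. In particular, the Conjecture holds for $(G,t)$ whenever $H$ is good.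
\end{theorem}

\begin{proof}
If $r=1$, then $S$ contains a constant, hence all constants because $c_xg=c_{xg}$ and $G$ is transitive, and Lemma~\ref{lem:constants} applies. Let $r\ge2$, and let $e'=\varphi(e)$, $A'=Xe'$, and $(u,v)$ be a link from $e$ to $e'$.

Suppose that $\varphi$ is conjugation by $\sigma$. Then $e'=\sigma^{-1}e\sigma$ has image $A'=A\sigma$, so $\rho=(\sigma v)|_A$ is a permutation of $A$ with inverse $(u\sigma^{-1})|_A$. On $A$ we have $\beta_\varphi(h)=u\sigma^{-1}h\sigma v=\rho^{-1}h\rho$, so $\beta_\varphi$ is realized on $A$.

Conversely, suppose that $\beta_\varphi$ is conjugation by $\rho\in\operatorname{Sym}(A)$, so that $(ah)\rho=(a\rho)u\varphi(h)v$. Apply $u$ to both sides and use $\varphi(h)vu=\varphi(h)e'=\varphi(h)$. The bijection $\tau=\rho u\colon A\to A'$ then satisfies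
\begin{equation}\label{eq:tau}
(ah)\tau=(a\tau)\varphi(h)\qquad(a\in A,\ h\in eSe).
\end{equation}
We have to extend $\tau$ to a permutation of $X$. In Lemma~\ref{lem:constants} a point $x$ was named by the element $c_x$ of $K$. Here a point is named by a pair: every $x\in X$ can be written as $x=ak$ with $a\in A$ and $k\in eK$, for if $ag=x$ with $g\in G$, then $k=eg=e(eg)$ will do. Since $\tau$ acts on the first entry of a name and $\varphi$ on the second, we define
\[
x\sigma=(a\tau)\varphi(k)\qquad\text{for } x=ak,\ a\in A,\ k\in eK .
\]
The difficulty is that a point has many names. Let $ak=bl$ with $a,b\in A$ and $k,l\in eK$. Equation \eqref{eq:tau} applies only to elements of $eSe$, so we multiply by an arbitrary $s\in Ke$. Then $ks,ls\in eSe$ and $a(ks)=b(ls)$, and \eqref{eq:tau} gives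
\[
(a\tau)\varphi(k)\,\varphi(s)=(a\,ks)\tau=(b\,ls)\tau=(b\tau)\varphi(l)\,\varphi(s).
\]
As $s$ runs through $Ke$, the element $\varphi(s)$ runs through $Ke'$, which separates points by Lemma~\ref{lem:primitive}(a). Hence $(a\tau)\varphi(k)=(b\tau)\varphi(l)$, and $\sigma$ is well defined.

Every point of $X$ also has a name $a'k'$ with $a'\in A'=A\tau$ and $k'\in e'K=\varphi(eK)$. So $\sigma$ is onto, hence a permutation. For $s\in S$ and $x=ak$, the point $xs$ has the name $a(ks)$, so $(xs)\sigma=(a\tau)\varphi(k)\varphi(s)=(x\sigma)\varphi(s)$. Thus $\varphi(s)=\sigma^{-1}s\sigma$.

The induced automorphisms therefore form the subgroup $\Theta^{-1}(\operatorname{Out}_A(H))$, which has the stated index; the index is $1$ if $H$ is good.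
\end{proof}

By Lemma~\ref{lem:primitive}(b) and Theorem~\ref{thm:criterion}, the local group of a counterexample is primitive and not good. The grids show that there is no further condition.

\begin{theorem}\label{thm:converse}
Let $H\le\operatorname{Sym}(A)$ be primitive, $|A|=r\ge2$. The Conjecture holds for all pairs $(G,t)$ whose local group is permutation isomorphic to $H$ if and only if $H$ is good. If $H$ is not good, then for every $m\ge2$ the pair $(H\wr S_m,t)$ of Section~\ref{sec:grid} is a counterexample of degree $r^m$, in which the induced automorphisms have index $|\operatorname{Out}(H):\operatorname{Out}_A(H)|$ in $\operatorname{Aut}(S)$. This index is $2$ in Theorem~\ref{thm:36}.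
\end{theorem}

\begin{proof}
If $H$ is good, apply Theorem~\ref{thm:criterion}. Let $H$ be not good. Then $H_a\ne1$ by Lemma~\ref{lem:stabilizer}, so $H$ is primitive and not regular, and in this case $H\wr S_m$ is primitive on $A^m$ in the product action \cite[Lemma~2.7A]{DM}. By Example~\ref{ex:grid}, the local group at $e=t$ is $H$. For $\beta\in\operatorname{Aut}(H)$, the automorphism $\Phi_\beta$ of Lemma~\ref{lem:grid} fixes $e$, so we may use the link $(e,e)$, and $\Phi_\beta$ acts on $eSe=\{g_{(h,\dots,h),c_1}:h\in H\}$ as $\beta$. Thus $\Theta(\Phi_\beta)$ is the class of $\beta$, and $\Theta$ is onto. Theorem~\ref{thm:criterion} gives the index, which is greater than $1$. For $H=S_6$ we have $|\operatorname{Out}(H)|=2$ and $\operatorname{Out}_A(H)=1$.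
\end{proof}

\section{Small degrees: reduction to the local group $\mathrm{PSL}(3,2)$}\label{sec:reduction}

We turn to Theorem~\ref{thm:least}. Grids over a local group of degree $r$ have at least $r^2$ points, and we shall see that a group that is not good has degree at least $6$. But nothing so far excludes a primitive group of degree less than $36$ with a local group of degree $6$ or $7$. The plan is to list good groups, to restrict the pair $(r,n)$ by counting, and to treat the surviving groups $G$ one at a time. We write $D_m$ for the dihedral group of order $m$, and $N{:}L$ for a split extension.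

\subsection*{Good groups of degree at most $9$}

\begin{lemma}\label{lem:good}
All primitive groups of degree at most $5$ and of degree $9$ are good. The only primitive group of degree $7$ that is not good is $\mathrm{PSL}(3,2)$.
\end{lemma}

\begin{proof}
The primitive groups of these degrees are: $C_2$; $C_3,S_3$; $A_4,S_4$; $C_5,D_{10},5{:}4,A_5,S_5$; $C_7,D_{14},7{:}3,7{:}6,\mathrm{PSL}(3,2),A_7,S_7$; and, in degree $9$, the affine groups $V{:}L$ with $V=\mathbb F_3^2$ and $L\le\mathrm{GL}(2,3)$ irreducible, together with $\mathrm{PSL}(2,8)$, $\mathrm{P\Gamma L}(2,8)$, $A_9$, $S_9$. By Lemma~\ref{lem:stabilizer} it suffices to show that every automorphism $\beta$ of $H$ maps $H_a$ to a conjugate of $H_a$, or that $\beta$ is conjugation by a permutation.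

If $H$ is one of the solvable groups of prime degree $p$, then $H_a$ is a complement to the normal Sylow $p$-subgroup. So is $\beta(H_a)$, and all complements are conjugate by the Schur--Zassenhaus theorem. In $A_4$, $S_4$, $A_5$, the stabilizer $H_a$ is a Sylow $3$-subgroup, the normalizer of a Sylow $3$-subgroup, and the normalizer of a Sylow $2$-subgroup, respectively, and Sylow's theorem applies. For the remaining nonaffine groups we use $\operatorname{Aut}(S_5)=S_5$, $\operatorname{Aut}(A_m)=\operatorname{Aut}(S_m)=S_m$ for $m=7,9$, and $\operatorname{Aut}(\mathrm{PSL}(2,8))=\operatorname{Aut}(\mathrm{P\Gamma L}(2,8))=\mathrm{P\Gamma L}(2,8)\le S_9$. The group $\mathrm{PSL}(3,2)$ is not good by Example~\ref{ex:bad}.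

Let $H=V{:}L$, with $L=H_0$. We first show that $z=-1$ lies in $L$; the point stabilizer can then be described as a centralizer. An involution in $\mathrm{GL}(2,3)$ is diagonalizable with eigenvalues $\pm1$. If $L$ has an element of order $4$, its square is an involution of determinant $1$, so it is $-1$. Otherwise a Sylow $2$-subgroup of $L$ is elementary abelian, hence simultaneously diagonalizable and of order at most $4$; if the order is $4$, it contains $-1$. In the remaining case $|L|$ divides $6$, as $|\mathrm{GL}(2,3)|=48$. If $|L|\le2$, then $L$ is diagonalizable; if $3$ divides $|L|$, the Sylow $3$-subgroup is normal and fixes a unique line, which $L$ preserves. Both contradict irreducibility.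

Since $C_H(V)=V$ and $L$ is irreducible, $V$ is the unique minimal normal subgroup of $H$, so $\beta(V)=V$. Then $\beta(z)$ inverts $V$, so $\beta(z)z^{-1}\in C_H(V)$ and $\beta(z)\in Vz=zV$. From $v^{-1}zv=zv^2$ and $|V|$ odd we see that all elements of $zV$ are conjugate to $z$; after composing $\beta$ with an inner automorphism, $\beta(z)=z$. The centralizer $C_H(z)$ contains $L$ and fixes the unique fixed point $0$ of $z$, so it equals $L$. Hence $\beta(L)=L$.
\end{proof}

With Lemma~\ref{lem:primitive}(b) and Theorem~\ref{thm:criterion}, this proves the last sentence of Theorem~\ref{thm:least}.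

\subsection*{Image and kernel of a minimal idempotent}

A \emph{kernel class} of $e$ is a set $ae^{-1}$ with $a\in A$; the $r$ kernel classes partition $X$. The fact that the rank cannot drop below $r$ ties the set $A$ and the kernel classes to the action of $G$.

\begin{lemma}\label{lem:transversal}
Let $r\ge2$, let $B$ be a kernel class of $e$, and let $g\in G$.
\begin{itemize}
\item[(a)] $(ge)|_A\in H$; in particular $g|_A\in H$ if $Ag=A$.
\item[(b)] $|Ag\cap B|=1$.
\item[(c)] $|B|=k$, where $k=n/r$.
\item[(d)] No element of $G$ maps two points of $A$ into $B$, and $G$ is not $2$-transitive.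
\item[(e)] $k\ge3$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $A$ the maps $ge$ and $ege$ agree, and $e$ is the identity on $A$. (b) By (a), $e$ maps $Ag$ bijectively onto $A$. (c) For $x\in A$ and $y\in B$ there are $|G|/n$ elements $g$ with $xg=y$. Summing (b) over $g$ gives $|G|=|A||B||G|/n$. (d) The first claim follows from (b), and the second from the first, since $r\ge2$ and $k\ge2$.

(e) Suppose $B=\{x,y\}$, and consider the graph on $X$ with edges $Bg$, $g\in G$. Its connected components form a $G$-invariant partition whose parts are not singletons, so the graph is connected. By (b), $|A\cap Bg|=|Ag^{-1}\cap B|=1$, so the graph is bipartite with parts $A$ and $X\setminus A$. A connected graph has at most one bipartition, so $G$ preserves $\{A,X\setminus A\}$. As $2\le|A|=n/2$, this contradicts primitivity.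
\end{proof}

\begin{proposition}\label{prop:list}
Let $(G,t)$ be a counterexample of degree $n\le35$. Then $r=7$, $H\cong\mathrm{PSL}(3,2)$, and $G$ is one of the following:
\begin{itemize}
\item $n=21$: $A_7$ or $S_7$ on pairs from a $7$-set; $\mathrm{PGL}(2,7)$;
\item $n=28$: $A_8$ or $S_8$ on pairs from an $8$-set; $\mathrm{PGL}(2,7)$; $\mathrm{PSL}(2,8)$;
\item $n=35$: $A_7$ or $S_7$ on $3$-subsets of a $7$-set; $A_8$ or $S_8$ on partitions of an $8$-set into two $4$-subsets.
\end{itemize}
\end{proposition}

\begin{proof}
The group $H$ is primitive of degree $r$ and not good, so $r\ge6$ and $r\ne9$ by Lemma~\ref{lem:good}. From $n=rk\le35$ and $k\ge3$ we get $n\in\{18,24,30\}$ for $r=6$, $n\in\{21,28,35\}$ for $r=7$, $n\in\{24,32\}$ for $r=8$, $n=30$ for $r=10$ and $n=33$ for $r=11$. By \cite[Appendix~B]{DM}, the primitive groups of degrees $18,24,30,32,33$ other than the alternating and symmetric groups are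
\[
\begin{array}{ll}
18: & \mathrm{PSL}(2,17),\ \mathrm{PGL}(2,17);\\
24: & \mathrm{PSL}(2,23),\ \mathrm{PGL}(2,23),\ M_{24};\\
30: & \mathrm{PSL}(2,29),\ \mathrm{PGL}(2,29);\\
32: & \mathrm{PSL}(2,31),\ \mathrm{PGL}(2,31),\ 2^5{:}31,\ 2^5{:}31{:}5,\ \mathrm{AGL}(5,2);\\
33: & \mathrm{PSL}(2,32),\ \mathrm{P\Gamma L}(2,32).
\end{array}
\]
All are $2$-transitive, contrary to Lemma~\ref{lem:transversal}(d). So $r=7$, and $H\cong\mathrm{PSL}(3,2)$ by Lemma~\ref{lem:good}. By the same lists, the primitive groups of degrees $21,28,35$ are those in the statement together with $2$-transitive groups: the alternating and symmetric groups; the groups between $\mathrm{PSL}(3,4)$ and $\mathrm{P\Gamma L}(3,4)$ for $n=21$; and $\mathrm{P\Gamma L}(2,8)$, $\mathrm{PSU}(3,3)$, $\mathrm{P\Gamma U}(3,3)$, $\mathrm{Sp}(6,2)$ and the groups between $\mathrm{PSL}(2,27)$ and $\mathrm{P\Gamma L}(2,27)$ for $n=28$.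
\end{proof}

From now on $(G,t)$ is a counterexample of degree $n\le35$, and we derive a contradiction for each group in Proposition~\ref{prop:list}. So $|A|=7$, $k=n/7$, and $H$ is simple of order $168$; $B$ denotes an arbitrary kernel class of $e$.

\subsection*{The groups $A_7,S_7,A_8,S_8$ on pairs}

Here $G$ has two orbits on unordered pairs of points of $X$: two pairs meet or are disjoint. By Lemma~\ref{lem:transversal}(d), the type that occurs in $B$ does not occur in $A$. So $A$ consists of seven pairwise disjoint pairs, which need $14$ elements, or of seven pairwise meeting pairs. A family of more than three pairwise meeting pairs has a common element, so seven such pairs need eight elements. Thus $n=28$ and $A$ is the set of all pairs containing a fixed element. The stabilizer of that element contains $A_7$, acting naturally on $A$, and Lemma~\ref{lem:transversal}(a) gives $|H|\ge2520$, a contradiction.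

\subsection*{Orthogonality in the permutation module}

For the other groups we turn Lemma~\ref{lem:transversal}(b) into linear algebra. Let $G_0\le G$ be transitive. It permutes the coordinates of $\mathbb Q^X$ and preserves the standard inner product, so the orthogonal complement of a submodule is a submodule and $\mathbb Q^X$ is a direct sum of irreducible submodules. An irreducible submodule $U$ has \emph{multiplicity one} if no other submodule of $\mathbb Q^X$ is isomorphic to it. Let $\mathbf 1$ be the all-ones vector. For $C\subseteq X$ with indicator vector $c$, let $c_0=c-\frac{|C|}{n}\mathbf 1$ be the projection of $c$ to $\mathbf 1^\perp$. The vectors $a_0,b_0$ belonging to $A,B$ are nonzero. Let $V_a,V_b$ be the $\mathbb QG_0$-submodules that they generate.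

\begin{lemma}\label{lem:orth}
$V_a\perp V_b$. If $U\subseteq\mathbf 1^\perp$ is an irreducible submodule of multiplicity one and $a_0\not\perp U$, then $U\subseteq V_a$; the same holds for $b_0$ and $V_b$. Hence $a_0\perp U$ or $b_0\perp U$.
\end{lemma}

\begin{proof}
For $g\in G_0$ we have $\langle a_0g,b_0\rangle=|Ag\cap B|-rk/n=0$, and $\langle a_0g,b_0g'\rangle=\langle a_0gg'^{-1},b_0\rangle$. If $a_0\not\perp U$, the orthogonal projection $V_a\to U$ is a nonzero module homomorphism, hence onto. So $V_a$ has a submodule isomorphic to $U$, which must be $U$, and then $b_0\perp U$.
\end{proof}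

To find such $U$ we use the following standard facts about $\overline{\mathbb Q}^X$, where $\overline{\mathbb Q}$ is the field of algebraic numbers. The \emph{permutation rank} of $G_0$ is the number of orbits of a point stabilizer, equivalently the number of orbits on ordered pairs of points. It equals $\sum m_i^2$, where the $m_i$ are the multiplicities of the irreducible constituents of $\overline{\mathbb Q}^X$. If all $m_i$ equal $1$, then every submodule of $\overline{\mathbb Q}^X$ is a sum of some of the constituents, and every irreducible submodule of $\mathbb Q^X$ has multiplicity one. A field automorphism of $\overline{\mathbb Q}$, applied to coordinates, commutes with $G_0$; it permutes the submodules of $\overline{\mathbb Q}^X$ and fixes the span $\overline W$ of each submodule $W\subseteq\mathbb Q^X$.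

When $V_a$ or $V_b$ is small, $A$ or $B$ is of a very special form. We shall use this twice as follows.

\begin{lemma}\label{lem:twovalues}
Let $\Delta$ be a finite set, $2\le j\le|\Delta|-2$, and let $f\colon\Delta\to\mathbb Q$ be such that $T\mapsto\sum_{x\in T}f(x)$ is the indicator function of a family $\mathcal F$ of $j$-subsets of $\Delta$ that is neither empty nor the family of all $j$-subsets. Then there is $x_0\in\Delta$ such that $\mathcal F$ consists of all $j$-subsets containing $x_0$ or of all $j$-subsets avoiding $x_0$.
\end{lemma}

\begin{proof}
For $x\ne y$ choose a $(j-1)$-subset $T'$ avoiding both and compare $T'\cup\{x\}$ with $T'\cup\{y\}$: this gives $f(x)-f(y)\in\{0,\pm1\}$. As $f$ is not constant, it takes exactly two values $\alpha,\alpha+1$. Let $Z=f^{-1}(\alpha+1)$, $z=|Z|$, $v=|\Delta|$; the sum over $T$ is $j\alpha+|T\cap Z|$. The number $|T\cap Z|$ takes all values from $\max(0,j+z-v)$ to $\min(j,z)$. If $2\le z\le v-2$, then each of $j$, $z$, $v-z$, $v-j$ is at least $2$, so there are at least three such values, which is impossible. Hence $Z$ or its complement is a single point $x_0$, and the sum over $T$ depends only on whether $x_0\in T$.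
\end{proof}

\subsection*{The group $\mathrm{PSL}(2,8)$ of degree $28$}

We show that $\mathbf 1^\perp$ is irreducible over $\mathbb Q$; then Lemma~\ref{lem:orth} with $U=\mathbf 1^\perp$ forces $a_0=0$ or $b_0=0$, a contradiction.

Recall that $G=\mathrm{SL}(2,8)$ has order $504$, that a Sylow $3$-subgroup $P$ is cyclic of order $9$ with $N_G(P)\cong D_{18}$, and that the $63$ involutions are conjugate. A point stabilizer has order $18$, so it normalizes its Sylow $3$-subgroup and equals some $N_G(P)$. Thus $X$ is the set of the $28$ Sylow $3$-subgroups. An element $x\ne1$ of $P$ has order prime to $14$, so its eigenvalues are not in $\mathbb F_8$, the algebra $\mathbb F_8[x]$ is a field of order $64$, and $C_G(x)$ is its group of elements of norm $1$, of order $9$. So $C_G(x)=P$, and distinct Sylow $3$-subgroups intersect trivially. An element of $P$ that fixes a point $Q\in X$ is a $3$-element of $N_G(Q)$ and lies in $Q$. Hence all orbits of $P$ on the other $27$ points have length $9$, and the orbits of $N_G(P)$ there have length $9$ or $18$.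

Each stabilizer contains $9$ involutions, so each involution fixes $28\cdot9/63=4$ points. An involution of $N_G(P)$ fixes no point in an orbit of length $18$ and exactly one point in an orbit of length $9$, because the nine points of such an orbit have stabilizers of order $2$ and the nine involutions of $D_{18}$ are conjugate. So there are three orbits of length $9$, and the permutation rank is $4$. It follows that $\overline{\mathbb Q}^X$ has character $1+\chi_1+\chi_2+\chi_3$ with distinct nontrivial irreducible $\chi_i$ whose degrees add up to $27$. The irreducible characters of $G$ have degrees $1,7,7,7,7,8,9,9,9$, so the $\chi_i$ are the three characters of degree $9$. These are Galois conjugate; on elements of order $7$ they take the values $\zeta^j+\zeta^{-j}$ with $\zeta=e^{2\pi i/7}$. The span of a nonzero submodule of $\mathbf 1^\perp$ is a Galois-stable sum of constituents, so it contains all three.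

\section{The group $\mathrm{PGL}(2,7)$ of degrees $21$ and $28$}\label{sec:pgl}

The square grid can be seen as follows: $X=A\times A$ is the edge set of the complete bipartite graph $K_{r,r}$, the image of $t$ is a perfect matching, and the kernel classes of $t$ are the stars at the vertices on one side. The two actions of $\mathrm{PGL}(2,7)$ are actions on the edges of subgraphs of $K_{7,7}$. We show that $e$ must have the same shape as in the grid, and that the matching it requires does not exist.

\subsection*{The two actions}

The Fano plane has as points the nonzero vectors of $\mathbb F_2^3$ and as lines the nonzero vectors of the $2$-dimensional subspaces. Its collineation group is $\mathrm{GL}(3,2)=\mathrm{PSL}(3,2)\cong\mathrm{PSL}(2,7)$. A \emph{correlation} interchanges points and lines and preserves incidence; on points it has the form $x\mapsto\{y\ne0:xQy^T=0\}$ with $Q\in\mathrm{GL}(3,2)$. The group $G=\mathrm{PGL}(2,7)\cong\operatorname{Aut}(\mathrm{PSL}(3,2))$, of order $336$, consists of the $168$ collineations and the $168$ correlations. A \emph{flag} is an incident point--line pair and an \emph{antiflag} a nonincident one. There are $21$ flags and $28$ antiflags,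 and the collineation group is transitive on each set, since $\mathrm{GL}(3,2)$ is transitive on ordered bases.

If $n=21$, a point stabilizer has order $16$, so it is a Sylow $2$-subgroup, as is the stabilizer of a flag. Hence $X$ is the set of flags.

If $n=28$, a point stabilizer has order $12$ and is a maximal subgroup, by primitivity. A group of order $12$ has a normal Sylow $3$-subgroup unless it is $A_4$, and $A_4$ has no subgroup of index $2$. A subgroup $A_4$ of $G$ therefore lies in $\mathrm{PSL}(2,7)$ and is not maximal. So the stabilizer is $N_G(P)$ for a Sylow $3$-subgroup $P$, and $|N_G(P)|=12$. Consequently every subgroup of order $12$ that has a subgroup of index $2$ is conjugate to $N_G(P)$. This applies to the stabilizer of an antiflag, in which the collineations form a subgroup of order $6$, and to the stabilizer $\{x\mapsto cx^{\pm1}\}$ of the pair $\{0,\infty\}$ in the action of $G$ on the projective line $\Delta=\mathbb F_7\cup\{\infty\}$. So $X$ can be identified both with the set of antiflags and with the set of pairs from $\Delta$.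

Put $d=3$ for $n=21$ and $d=4$ for $n=28$, so that $n=7d$ and $k=d$. Let $\Omega$ be the bipartite graph on the $7$ points and $7$ lines whose edges are the flags ($d=3$) or the antiflags ($d=4$). Then $X=E(\Omega)$ and $G\le\operatorname{Aut}(\Omega)$. The graph is $d$-regular, and two points, or two lines, have exactly $d-2\ge1$ common neighbors; in particular $\Omega$ is connected. The \emph{star} of a vertex is the set of the $d$ edges at it.

\subsection*{The permutation module}

Let $M$ be the $7\times7$ point--line adjacency matrix of $\Omega$. Then $MM^T=2I+(d-2)J$, with $J$ the all-ones matrix, has eigenvalues $7d-12=d^2$ once and $2$ six times. So the adjacency matrix of $\Omega$ has eigenvalues $\pm d$, once each, and $\pm\sqrt2$, six times each. Let $N$ be the $14\times n$ vertex--edge incidence matrix. Then $NN^T=dI+\operatorname{Adj}(\Omega)$ has eigenvalues $2d$, $0$ (once each) and $d\pm\sqrt2$ (six times each). Hence the row space $R\subseteq\mathbb Q^X$ of $N$, spanned by the indicator vectors of the stars, has dimension $13$. Write $R=\langle\mathbf 1\rangle\oplus U$ with $U\perp\mathbf 1$, $\dim U=12$, and $Y=R^\perp$, $\dim Y=n-13$. The matrix $N^TN$ commutes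 with $G$, has the same nonzero eigenvalues as $NN^T$, and its eigenspaces give
\begin{equation}\label{eq:decomp}
\overline{\mathbb Q}^X=\langle\mathbf 1\rangle\oplus U_+\oplus U_-\oplus\overline Y,
\end{equation}
where $U_\pm$ is the $6$-dimensional eigenspace for $d\pm\sqrt2$ and $\overline U=U_+\oplus U_-$. For $d=4$, view $X$ as the set of pairs from $\Delta$ and let $T_7$ be the space of vectors $\{x,y\}\mapsto f(x)+f(y)$ with $f\colon\Delta\to\mathbb Q$, $\sum f=0$. It is a $7$-dimensional submodule orthogonal to $\mathbf 1$.

\begin{lemma}\label{lem:pglmodule}
All constituents of $\overline{\mathbb Q}^X$ have multiplicity one, and $U$ is irreducible over $\mathbb Q$. If $d=3$, then $Y$ is irreducible. If $d=4$, then $Y=T_7\oplus Y_8$ with irreducible summands of dimensions $7$ and $8$.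
\end{lemma}

\begin{proof}
Let $d=3$ and fix a flag $(p,L)$. The other flags $(q,L')$ fall into five classes, and each configuration is determined by an ordered basis, so that the collineations fixing $(p,L)$ are transitive on each class:
\begin{itemize}
\item[(1)] $q=p$: two flags; basis $p$, a second point of $L$, a second point of $L'$;
\item[($1'$)] $L'=L$: two flags; basis $p$, $q$, a point off $L$;
\item[(2)] $p\in L'\ne L$, $q\ne p$: four flags; basis $p$, a second point of $L$, $q$;
\item[($2'$)] $p\ne q\in L$, $L'\ne L$: four flags; basis $p$, $q$, a second point of $L'$;
\item[(3)] $p\notin L'$, $q\notin L$: eight flags; basis $p$, $L\cap L'$, $q$.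
\end{itemize}
The flag stabilizer has order $16$ and contains only $8$ collineations, so it contains a correlation, which interchanges (1) with ($1'$) and (2) with ($2'$). The permutation rank is $4$. By \eqref{eq:decomp}, $\sum m_i\ge4=\sum m_i^2$, so the four summands in \eqref{eq:decomp} are irreducible and pairwise nonisomorphic.

Let $d=4$. The stabilizer of $\{0,\infty\}$ is transitive on the $12$ pairs meeting it in one point. On the $15$ pairs $\{x,y\}\subset\mathbb F_7^*$ it preserves $\{x/y,y/x\}$, which is $\{-1\}$, $\{2,4\}$ or $\{3,5\}$, and the maps $x\mapsto cx$ are transitive on each of these three classes, of sizes $3,6,6$. The permutation rank is $5$. From $\sum m_i^2=5$ and $\sum m_i\ge4$ we get five constituents of multiplicity one. A field automorphism with $\sqrt2\mapsto-\sqrt2$ interchanges $U_+$ and $U_-$. If one of them were reducible, both would be, and there would be at least six constituents. So $U_\pm$ are irreducible and $\overline Y$ has two constituents. The span $\overline{T_7}$ is a Galois-stable sum of constituents of dimension $7<12$, so it contains neither $U_+$ nor $U_-$, and it does not contain $\mathbf 1$. Hence $T_7\subset Y$, and since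 $\dim Y=15$, the two constituents of $\overline Y$ are the spans of $T_7$ and of its orthogonal complement $Y_8$ in $Y$.

In both cases a proper nonzero submodule of $U$ would span $U_+$ or $U_-$. But $U_\pm$ contains no nonzero rational vector, since it belongs to an irrational eigenvalue of the rational matrix $N^TN$.
\end{proof}

\subsection*{The shape of $e$}

We apply Lemma~\ref{lem:orth} with $G_0=G$.

\emph{Step 1: $A$ is a perfect matching of $\Omega$.} For $C\subseteq X$, the vector $c_0$ is orthogonal to $U$ if and only if it is orthogonal to all star vectors, that is, if and only if every vertex lies on exactly $|C|d/n=|C|/7$ edges of $C$. For $C=B$ this number is $d/7\notin\mathbb Z$. So $a_0\perp U$, and every vertex lies on exactly one edge of $A$. Thus $A=\{(p,\mu(p))\}$ for a bijection $\mu$ from points to lines.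

\emph{Step 2: $V_a=Y$.} By Step 1, $0\ne V_a\subseteq Y$, which suffices for $d=3$. Let $d=4$ and view $A$ as a set of seven pairs from $\Delta$, with $\deg(x)$ pairs containing $x$. If $a_0\perp T_7$, then $\sum_xf(x)\deg(x)=0$ whenever $\sum f=0$, so $\deg$ is constant and equal to $14/8$, which is absurd. Hence $T_7\subseteq V_a$. Suppose $V_a=T_7$. Then $a\in T_7+\langle\mathbf 1\rangle$ has the form $\{x,y\}\mapsto f(x)+f(y)$, and by Lemma~\ref{lem:twovalues} $A$ consists of the $7$ pairs containing some $x_0\in\Delta$, since $21$ pairs avoid $x_0$. The stabilizer of $x_0$ in $G$ has order $42$, preserves $A$, and acts faithfully on it. By Lemma~\ref{lem:transversal}(a), $H$ has a subgroup of index $4$; the action on its cosets would embed the simple group $H$ of order $168$ in $S_4$. So $V_a\ne T_7$, and $V_a=Y$.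

\emph{Step 3: every kernel class $B$ is a star of $\Omega$.} Since $b_0\perp Y$, we have $b\in R$: there is a rational function $f$ on the vertices of $\Omega$ with $b(p,L)=f(p)+f(L)\in\{0,1\}$ on edges. Two points have a common neighbor, so their $f$-values differ by $0$ or $\pm1$; the same holds for two lines. Adding a constant on points and subtracting it on lines, we may assume that $f$ takes values in $\{0,1\}$ on points, with $0$ attained. Then $f$ is integral on lines. Summing $b$ over all edges gives $d\sum_vf(v)=|B|=d$, so the sum of $f$ over all $14$ vertices is $1$.

If $f\ge0$ on lines, then $f$ is $1$ at one vertex and $0$ elsewhere, and $B$ is the star of that vertex. Suppose that $f$ is negative on some line. From $f(p)+f(L)\ge0$ on edges, a line with $f(L)<0$ has $f(L)=-1$, and all its neighbors lie in $Z=\{p:f(p)=1\}$. All lines then have values in $\{-1,0\}$, so exactly $z-1$ lines have value $-1$, where $z=|Z|$; thus $2\le z\le6$. We compare $z-1$ with the number of lines all of whose neighbors lie in $Z$. For $d=3$ these are the lines contained in $Z$: four lines avoid a given point, $7-5=2$ lines avoid two given points, two lines together cover five points,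 and a line has three points. For $d=4$ these are the lines containing the $7-z$ points outside $Z$. This gives the table
\[
\begin{array}{l|ccccc}
z & 6&5&4&3&2\\ \hline
\text{needed: } z-1 & 5&4&3&2&1\\
\text{available, } d=3 & 4&2&\le1&\le1&0\\
\text{available, } d=4 & 3&1&\le1&0&0
\end{array}
\]
There are always too few lines, so this case does not occur.

\emph{Step 4: the contradiction.} The seven kernel classes are stars that partition $E(\Omega)$, so every edge has exactly one end among their seven centers. As $\Omega$ is connected, the centers are the seven points or the seven lines. Steps 1--3 hold for every idempotent of $K$, so after replacing $e$ by $\gamma^{-1}e\gamma$ with $\gamma\in G$ a correlation, if necessary, the centers are the points. Then $e$ maps $(p,L)$ to $(p,\mu(p))$. Identify $A$ with the set of points by $(p,\mu(p))\leftrightarrow p$ and apply Lemma~\ref{lem:transversal}(a). For a collineation $g$, the permutation $(ge)|_A$ is $p\mapsto pg$. So $H$ contains the collineation group, and equals it because $|H|=168$. For a correlation $g$, the edge $(p,\mu(p))g$ consists of the point $\mu(p)g$ and the line $pg$, so $(ge)|_A$ is $p\mapsto\mu(p)g$. This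 must be a collineation $h$, and $\mu(p)=phg^{-1}$. Hence $\mu$ is given by a correlation: $\mu(x)=\{y\ne0:xQy^T=0\}$ with $Q\in\mathrm{GL}(3,2)$.

Now use that $(x,\mu(x))$ is an edge of $\Omega$ for every point $x$. If $d=3$, then $xQx^T=0$ for all $x$. Taking $x$ to be a standard basis vector, or the sum of two of them, shows that $Q$ is symmetric with zero diagonal; if its off-diagonal entries are $\alpha,\beta,\delta$, then $\det Q=2\alpha\beta\delta=0$. If $d=4$, the quadratic form $xQx^T$ in three variables has no nontrivial zero, contrary to the Chevalley--Warning theorem. (Directly: each monomial of degree $2$ omits a variable, so the sum of $xQx^T$ over $\mathbb F_2^3$ is $0$, whereas seven values $1$ add up to $1$.) Both cases are impossible.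

\section{Degree $35$}\label{sec:35}

In all four cases $G$ contains a subgroup $G_0=A_7$ acting on the $3$-subsets, or \emph{triples}, of $\{1,\dots,7\}$: a partition of $\{1,\dots,8\}$ into two $4$-subsets corresponds to the triple that lies in the same part as $8$. Here $k=5$. We show that $A$ is a Fano plane, determine the possible kernel classes, and then find that $e$ satisfies so many linear relations over $\mathbb F_2$ that its kernel classes cannot have the required form.

\subsection*{The image of $e$}

The orbits of $S_7$ on ordered pairs of triples $(T,T')$ are given by $|T\cap T'|\in\{0,1,2,3\}$. Two triples cut the seven elements into at most four cells, one of which has two elements, so some transposition fixes both triples. Hence $A_7$ has the same orbits, and its permutation rank is $4$. The Johnson scheme $J(7,3)$ provides an orthogonal decomposition into submodules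
\[
\mathbb Q^X=\langle\mathbf 1\rangle\oplus M_1\oplus M_2\oplus M_3
\]
of dimensions $1,6,14,14$, in which $\langle\mathbf 1\rangle\oplus M_1$ is spanned by the indicator vectors of the sets $\{T:i\in T\}$, and $\langle\mathbf 1\rangle\oplus M_1\oplus M_2$ by those of the sets $\{T:i,j\in T\}$; the matrix $D$ of the relation $|T\cap T'|=2$ acts on the four summands as $12,5,0,-3$ (Delsarte; see \cite[\S9.1]{BCN}). Since the permutation rank is $4$, the four summands are irreducible and pairwise nonisomorphic under $A_7$.

If $b_0\perp M_1$, every element of $\{1,\dots,7\}$ would lie in $15/7$ of the five triples of $B$. So $a_0\perp M_1$ by Lemma~\ref{lem:orth}, and $V_a$ is $M_2\oplus M_3$, $M_2$ or $M_3$. If $V_a=M_2\oplus M_3$, then $b\in\langle\mathbf 1\rangle\oplus M_1$ has the form $T\mapsto\sum_{i\in T}f(i)$, and Lemma~\ref{lem:twovalues} gives $|B|=15$ or $20$, not $5$. If $V_a=M_2$, then $Da_0=0$ and $Da=\frac{7}{35}D\mathbf 1=\frac{12}{5}\mathbf 1$, although $Da$ has integer entries. Hence $V_a=M_3$, and every pair $\{i,j\}$ lies in exactly $\frac{7}{35}\cdot5=1$ triple of $A$. A family of triples on seven elements that covers every pair exactly once is the line set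 of a Fano plane; we write $F=A$.

\subsection*{The kernel classes}

\begin{lemma}\label{lem:classes35}
If a kernel class $B$ contains three triples through a common pair, then it consists of all five triples through that pair.
\end{lemma}

\begin{proof}
Two lines of $F$ meet in exactly one element, and $A_7$ is transitive on ordered pairs of triples with this property. By Lemma~\ref{lem:transversal}(d), distinct triples of $B$ meet in $0$ or $2$ elements. If $T_1$ and $T_3$ both meet $T_2$ in two elements, then $T_1\cap T_3\ne\emptyset$, so ``equal or meeting in two elements'' is an equivalence relation on $B$, and triples from different classes are disjoint. At most two classes fit into seven elements.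

A class consists of triples through a common pair or of triples inside a common $4$-set. Indeed, let it contain $\{a,b,c\}$ and $\{a,b,d\}$. A further triple not containing $\{a,b\}$ is $\{a,c,d\}$ or $\{b,c,d\}$, and if such a triple is present, then $\{a,b,x\}$ with $x\ne c,d$ meets it in one element and is excluded.

If there are two classes, one is supported on three elements and the other on at most four, so $5=1+4$: $B$ consists of a triple and the four triples in its complement. Then no pair lies in three triples of $B$. If there is one class, it does not fit into a $4$-set, so $B$ consists of the five triples through a pair, and any other pair lies in at most one of them.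
\end{proof}

\subsection*{Linear relations from the local group}

The collineation group of $F$ is simple of order $168$, so it lies in $A_7$. It acts faithfully on the set $A$ of lines, and by Lemma~\ref{lem:transversal}(a) it is contained in $H$, hence equal to $H$. So $H$ preserves concurrency of lines of $F$. Lines of the Fano plane correspond to nonzero linear functionals on $\mathbb F_2^3$, and three distinct functionals have a common nonzero zero if and only if their sum is $0$. So we can identify $A$ with $V\setminus\{0\}$, $V=\mathbb F_2^3$, in such a way that three distinct lines are concurrent if and only if their sum is $0$. Let $\gamma\colon X\to V\setminus\{0\}$ be $e$ followed by this identification. The fibers of $\gamma$ are the kernel classes.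

Let $L_1,L_2,L_3$ be the lines of $F$ through an element, and $g\in A_7$. Since $(ge)|_A\in H$, the lines $L_ige$ are distinct and concurrent, so $\gamma(L_1g)+\gamma(L_2g)+\gamma(L_3g)=0$. The triples $L_i$ are given by an element and a partition of the other six elements into three pairs. The group $S_7$ is transitive on such configurations and the stabilizer of one contains a transposition, so $A_7$ is transitive as well. Consider the configurations at the element $1$, and write $\gamma(xy)=\gamma(\{1,x,y\})$ for the edges $xy$ of the complete graph $K_6$ on $\{2,\dots,7\}$. Then
\begin{equation}\label{eq:matching}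
\gamma(E_1)+\gamma(E_2)+\gamma(E_3)=0\quad\text{for every perfect matching $\{E_1,E_2,E_3\}$ of $K_6$.}
\end{equation}
To solve \eqref{eq:matching}, we first solve it in one coordinate. Let $W$ be the space of functions $w\colon E(K_6)\to\mathbb F_2$ with sum $0$ on every perfect matching, and let $|w|$ be the number of edges with $w=1$. For a vertex set $Z$ put $d_Z(E)=|E\cap Z|\bmod2$. Then $d_Z$ is unchanged when $Z$ is replaced by its complement, and $|d_Z|=|Z|(6-|Z|)$.

\begin{lemma}\label{lem:W}
Every $w\in W$ has the form $w=\kappa+d_Z$ with $\kappa\in\mathbb F_2$, $\kappa\equiv|Z|\pmod2$, and $\kappa=\kappa(w)$ is a linear function of $w$. If $\kappa=0$, then $|w|\in\{0,8\}$. If $\kappa=1$, then $|w|\in\{6,10\}$, and $|w|=10$ only for $w=1+d_{\{i\}}$ with $i$ a vertex.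
\end{lemma}

\begin{proof}
For a $4$-cycle $pqp'q'$ let $E$ be the edge on the other two vertices. Adding the relations for the matchings $\{pq,p'q',E\}$ and $\{qp',q'p,E\}$ shows that $w$ has sum $0$ on the $4$-cycle. Hence $y(p,q)=w(sp)+w(sq)$ does not depend on the choice of $s\ne p,q$, and choosing $s$ outside $\{p,q,q'\}$ gives $y(p,q)+y(q,q')=y(p,q')$. Fix a vertex $p_0$, put $x(p_0)=0$ and $x(p)=y(p_0,p)$ otherwise; then $y(p,q)=x(p)+x(q)$. The function $w(pq)+x(p)+x(q)$ takes the same value on edges $sp$ and $sq$ with a common vertex, so it is a constant $\kappa$, and $w=\kappa+d_Z$ with $Z=\{p:x(p)=1\}$. Summing over a perfect matching gives $0=3\kappa+|Z|$ in $\mathbb F_2$, and summing over a triangle gives $\kappa=w(pq)+w(qs)+w(sp)$, which is linear in $w$. For $|Z|=0,6$ and $|Z|=2,4$ we get $|w|=0$ and $8$; for $|Z|=1,5$ and $|Z|=3$ we get $|w|=15-5$ and $15-9$.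
\end{proof}

For $\lambda$ in the dual space $V^*$ put $w_\lambda=\lambda\circ\gamma$. Then $w_\lambda\in W$ by \eqref{eq:matching}, and $\lambda\mapsto w_\lambda$ is linear. The condition that $\gamma$ never vanishes is used by counting: a nonzero vector has $\lambda=1$ for exactly four $\lambda\in V^*$, so
\[
\sum_{\lambda\ne0}|w_\lambda|=15\cdot4=60 .
\]
Call $\lambda$ even or odd according as $\kappa(w_\lambda)=0$ or $1$. The even $\lambda$ form a subspace of index $1$ or $2$ in $V^*$. Index $1$ gives a sum of at most $7\cdot8=56$. So there are three nonzero even $\lambda$ and four odd ones. If $w_\lambda=0$ for some nonzero even $\lambda$, the sum is at most $16+40=56$. Hence $\lambda\mapsto w_\lambda$ is injective, the even $\lambda$ contribute $24$, and the four odd weights, each $6$ or $10$, add up to $36$: three of them are $10$. So there are distinct odd $\lambda_1,\lambda_2,\lambda_3$ and distinct vertices $i,j,l$ with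
\[
w_{\lambda_1}=1+d_{\{i\}},\qquad w_{\lambda_2}=1+d_{\{j\}},\qquad w_{\lambda_3}=1+d_{\{l\}} .
\]
Three distinct nonzero vectors over $\mathbb F_2$ are linearly dependent only if their sum is $0$, and $\lambda_1+\lambda_2+\lambda_3$ is odd. So the $\lambda_s$ form a basis of $V^*$, and two edges $E,E'$ satisfy $\gamma(E)=\gamma(E')$ if and only if $E\cap\{i,j,l\}=E'\cap\{i,j,l\}$. Let $p,q,s$ be the other three vertices. Then
\[
\gamma(ip)=\gamma(iq)=\gamma(is)\ne\gamma(ij).
\]
Thus one kernel class contains $\{1,i,p\}$, $\{1,i,q\}$ and $\{1,i,s\}$ but not $\{1,i,j\}$, contrary to Lemma~\ref{lem:classes35}.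

Every group in Proposition~\ref{prop:list} is now excluded, so there is no counterexample of degree at most $35$. Together with Theorem~\ref{thm:36} and the remark after Lemma~\ref{lem:good}, this completes the proof of Theorem~\ref{thm:least}.

\begin{thebibliography}{9}

\bibitem{AC}
Jo\~ao Ara\'ujo and Peter J. Cameron,
\emph{Orbits of Primitive $k$-Homogenous Groups on $(n-k)$-Partitions with Applications to Semigroups},
arXiv:1512.05608 (2015).

\bibitem{BCN}
Brouwer, Cohen and Neumaier,
\emph{Distance-Regular Graphs}.

\bibitem{DM}
Dixon and Mortimer,
\emph{Permutation Groups}.

\end{thebibliography}
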